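# Continuity of the isoperimetric profile under a lower Ricci bound

## A lower Ricci bound makes the profile continuous

**Theorem A.** Let $M$ be a connected complete Riemannian manifold of dimension $n\ge 2$ with $\mathrm{Ric}_M\ge k$ for some $k\in\mathbf R$. Then the isoperimetric profile $I_M$ is continuous. More precisely, $I_M$ is Hölder continuous with exponent $1-\frac1n$ on every compact interval of $(0,\mathrm{vol}(M))$. Neither a lower bound on volumes of balls nor the existence of isoperimetric regions is assumed.

(If $n=1$, then $M$ is a line or a circle, every nontrivial domain has at least two boundary points, an arc has exactly two, and $I_M\equiv 2$. From now on $n\ge2$.)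

Let us unpack the words. Here $\mathrm{Ric}_M\ge k$ means $\mathrm{Ric}\ge k\,g$, and we write $|E|=\mathrm{vol}(E)$.

**Definition (profile).** A *domain* is a smooth compact codimension $0$ submanifold of $M$. For $0<v<\mathrm{vol}(M)$, $I_M(v)$ is the infimum of the boundary areas of the domains of volume $v$.

**Definition (perimeter).** For a measurable set $E\subset M$,
$$P(E)=\sup\Big\{\int_E \mathrm{div}X : X \text{ a } C^1 \text{ vector field with compact support},\ |X|\le 1\Big\}.$$
If $P(E)<\infty$, then the distributional gradient $D1_E$ is a finite vector-valued measure, and $P(E)=|D1_E|(M)$.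

For a smooth domain, the divergence theorem gives $P(E)=\mathrm{area}(\partial E)$. Perimeter ignores null sets: a disc with a diameter deleted has the perimeter of the disc.

**Definition (isoperimetric region).** An isoperimetric region of volume $v$ is a set $\Omega$ of finite perimeter with $|\Omega|=v$ and $P(\Omega)=I_M(v)$. We say that $M$ *admits isoperimetric regions of every volume* if one exists for every $v\in(0,\mathrm{vol}(M))$.

A theorem of Nardulli–Flores (Theorem 4.1) says that $I_M$ is continuous if (i) $M$ admits isoperimetric regions of every volume, (ii) $\mathrm{Ric}_M\ge k$, and (iii) $M$ is *noncollapsed*, that is, $\inf_x|B(x,1)|>0$. The question comes from Stefano Nardulli, Pierre Pansu, "A discontinuous isoperimetric profile for a complete Riemannian manifold", arXiv:1506.04892 (2015): can (iii) be removed? Theorem A says yes, and for continuity (i) can be removed too.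

Two companion theorems will be proved along the way. The first isolates what the curvature bound is used for.

**Theorem B (no curvature assumption).** Let $M$ be connected and complete. Suppose that for each $j\in\mathbf N$ there are $\rho_j>0$, $N_j\ge 1$, $\beta_j>0$ and a countable family $(x_i)$ in $M$ such that the balls $B(x_i,\rho_j)$ cover $M$, each point lies in at most $N_j$ of the balls $B(x_i,2\rho_j)$, and $|B(x_i,2\rho_j)|\le\beta_j$ for all $i$. If $N_j^2\beta_j(1+\rho_j^{-1})\to 0$, then $I_M$ is continuous.

The second puts the existence hypothesis back and asks how much more one gets. It needs one definition.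

**Definition (viscosity sense).** A function $u>0$ on an open interval satisfies $u\,u''\le -k-\frac{(u')^2}{n-1}$ in the viscosity sense if, whenever $\varphi$ is $C^2$ near a point $v$, $\varphi\le u$ near $v$ and $\varphi(v)=u(v)$, we have $\varphi(v)\varphi''(v)\le -k-\frac{\varphi'(v)^2}{n-1}$. We say that $\varphi$ *touches $u$ from below at $v$*. Other second-order inequalities are read in the same way.

For example, $-|x|$ satisfies $u''\le0$ in this sense: no $C^2$ function touches it from below at $0$, because such a function would need derivative $\le-1$ and $\ge1$ at once. The function $|x|$ does not: $x^2$ touches it from below at $0$.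

**Theorem C.** Let $\mathrm{Ric}_M\ge k$ and suppose that $M$ admits isoperimetric regions of every volume. Then $I_M>0$, and in the viscosity sense
$$I_M\,I_M''\le -k-\frac{(I_M')^2}{n-1}\quad\text{on }(0,\mathrm{vol}(M)),\tag{1}$$
equivalently $\psi=I_M^{n/(n-1)}$ satisfies $\psi''\le-\frac{kn}{n-1}\psi^{(2-n)/n}$. Consequently $I_M$ is locally Lipschitz, $\psi$ is locally semiconcave (concave if $k\ge0$), and $I_M$ has one-sided derivatives everywhere and is twice differentiable a.e. If $\Omega$ is an isoperimetric region of volume $v$ with (constant) mean curvature $H$, then $(I_M)'_+(v)\le H\le (I_M)'_-(v)$. Inequality (1) is sharp: equality holds identically in the simply connected space forms.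

*Locally semiconcave* means: on each compact interval there is a constant $C$ such that $\psi(v)-\frac C2v^2$ is concave.

## Three surfaces by hand

**The plane.** By the classical isoperimetric inequality $I(v)=\sqrt{4\pi v}$. Here $n=2$, $k=0$, and $I\,I''=-\pi/v=-(I')^2$. This is equality in (1), and $\psi=I^2=4\pi v$ is linear.

**A hyperbolic cusp.** Let $M=\mathbf R\times S^1$ with metric $dt^2+e^{-2t}d\theta^2$, of curvature $-1$. It is collapsed: a unit ball centred at height $t$ lies in $\{t-1<t'<t+1\}$, whose area tends to $0$ as $t\to\infty$. The field $X=-\partial_t$ has $\mathrm{div}X=-e^{t}\,\partial_t(e^{-t})=1$, so for every domain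
$$|\Omega|=\int_\Omega\mathrm{div}X=\int_{\partial\Omega}\langle X,\nu\rangle\le \mathrm{area}(\partial\Omega).$$
Hence $I_M(v)\ge v$. The domain $\{T\le t\le T'\}$ has area $2\pi(e^{-T}-e^{-T'})$ and boundary length $2\pi(e^{-T}+e^{-T'})$. Fixing the area $v$ and letting $T'\to\infty$ gives $I_M(v)\le v$. So $I_M(v)=v$, and $\{t>T\}$ with $2\pi e^{-T}=v$ is an isoperimetric region. It is not compact, which is why isoperimetric regions are allowed to be general measurable sets. All hypotheses of the question hold and (iii) fails. With $n=2$, $k=-1$, inequality (1) reads $0\le 1-1$: equality again.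

**A thin end of infinite area.** Take $dr^2+f(r)^2d\theta^2$ on $\mathbf R^2$ with $f$ smooth, $f>0$ for $r>0$, $f(r)=r$ near $0$, and $f(r)=1/r$ for $r\ge 2$. The curvature $-f''/f$ is bounded (it is $-2/r^2$ for $r\ge2$), and the area is infinite because $\int dr/r$ diverges. For $R\ge2$ the annulus
$$\Omega_R=\{R\le r\le Re^{v/2\pi}\}\tag{2}$$
has area $v$ and boundary length at most $4\pi/R$. So $I_M\equiv0$. There is no isoperimetric region of any volume, since a set with $P=0$ is null or of full measure. Both (i) and (iii) fail, yet Theorem A applies. We shall meet $\Omega_R$ again.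

## Slicing, and replacing domains by finite perimeter sets

Textbook facts about perimeter that we use:

* $P(E)=P(M\setminus E)$ and $P(E\cup F)\le P(E)+P(F)$. If $P(E)=0$ then $|E|=0$ or $|M\setminus E|=0$, since $M$ is connected.
* BV coarea: if $u\in L^1(M)$ has finite total variation, then $|Du|(M)=\int_{-\infty}^\infty P(\{u>\tau\})\,d\tau$.
* Coarea for a locally Lipschitz $f$: $\int_U|\nabla f|=\int\mathcal H^{n-1}(U\cap\{f=\tau\})\,d\tau$.

The first lemma is the only cutting tool in the proof: among the parallel cuts in a slab, one costs at most the average.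

**Lemma 1 (slicing).** Let $E$ have finite perimeter and finite volume, let $f$ be $1$-Lipschitz and $a<b$. There is $s\in(a,b)$ with
$$P(E\cap\{f>s\})\le P(E)+\tfrac1{b-a}\,|E\cap\{a<f<b\}|.$$
The same holds with $\{f<s\}$ in place of $\{f>s\}$.

*Proof.* Let $\eta(t)=\min(1,\max(0,\frac{t-a}{b-a}))$, $g=\eta\circ f$ and $u=g1_E\in L^1$. By the Leibniz rule $Du=g\,D1_E+1_E\nabla g\,d\mathrm{vol}$. Here $0\le g\le1$, $|\nabla g|\le\frac1{b-a}$ a.e. on $\{a<f<b\}$, and $\nabla g=0$ a.e. elsewhere. So
$$|Du|(M)\le P(E)+\tfrac1{b-a}|E\cap\{a<f<b\}|.$$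
By BV coarea $\int_0^1P(\{u>\tau\})\,d\tau=|Du|(M)$, so some $\tau\in(0,1)$ has $P(\{u>\tau\})\le|Du|(M)$. For $\tau\in(0,1)$ we have $\{u>\tau\}=E\cap\{f>a+\tau(b-a)\}$. Take $s=a+\tau(b-a)$. For the second statement apply the first to $-f$ and $(-b,-a)$. $\square$

Next we make sure that we may cut and paste non-smooth, non-compact sets.

**Lemma 2.** For $0<v<\mathrm{vol}(M)$, $I_M(v)=\inf\{P(E):|E|=v,\ P(E)<\infty\}$.

*Proof.* The inequality $\ge$ is clear, since domains are competitors on the right. For $\le$, let $|E|=v$ and $P(E)<\infty$.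

**Step 1: approximate $E$ by domains, ignoring the volume constraint.** We claim that there are domains $E_j$ with $|E_j\triangle E|\to0$ and $\limsup\mathrm{area}(\partial E_j)\le P(E)$.

Fix $q\in M$. Lemma 1 with $f=d(q,\cdot)$ and $(a,b)=(R,2R)$ gives $s\in(R,2R)$ such that $E\cap\{f<s\}$ has perimeter $\le P(E)+v/R$. As $R\to\infty$ these bounded sets converge to $E$ in $L^1$, so by a diagonal argument we may assume $E$ bounded. By the standard approximation theorem (e.g. Miranda–Pallara–Paronetto–Preunkert, J. reine angew. Math. 613 (2007), Prop. 1.4) there are $u_j\in C_c^\infty(M)$ with $u_j\to1_E$ in $L^1$ and $\int|\nabla u_j|\to P(E)$.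

Let $0<\eta<\frac12$. Since $\int_\eta^{1-\eta}\mathrm{area}\{u_j=\tau\}\,d\tau\le\int|\nabla u_j|$ and a.e. $\tau$ is a regular value (Sard), there is a regular value $\tau\in(\eta,1-\eta)$ with $\mathrm{area}\{u_j=\tau\}\le\frac1{1-2\eta}\int|\nabla u_j|$. The set $\{u_j\ge\tau\}$ is a domain. On $\{u_j\ge\tau\}\triangle E$ we have $|u_j-1_E|\ge\eta$, so this set has volume $\le\|u_j-1_E\|_1/\eta$. Let $\eta=\eta_j\to0$ so slowly that $\|u_j-1_E\|_1/\eta_j\to0$. This proves the claim.

**Step 2: correct the volume by a small flow.** Since $0<|E|<\mathrm{vol}(M)$ and $M$ is connected, $D1_E\neq0$. So there is a smooth compactly supported vector field $X$ with $c:=\int_E\mathrm{div}X>0$. Let $\varphi_t$ be its flow. Then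
$$\frac d{dt}|\varphi_t(E_j)|=\int_{E_j}h_t,\qquad h_t=(\mathrm{div}X\circ\varphi_t)\,\mathrm{Jac}\,\varphi_t .$$
Here $h_t$ is supported in $\mathrm{spt}X$ and $h_t\to\mathrm{div}X$ uniformly as $t\to0$. From
$$\Big|\int_{E_j}h_t-c\Big|\le\|h_t-\mathrm{div}X\|_\infty\,|\mathrm{spt}X|+\|\mathrm{div}X\|_\infty\,|E_j\triangle E|$$
we find $t_0>0$ such that for all large $j$ the derivative is $\ge c/2$ for $|t|\le t_0$. As $|E_j|\to v$, there are $t_j\to0$ with $|\varphi_{t_j}(E_j)|=v$. The sets $\varphi_{t_j}(E_j)$ are domains. Since $|D\varphi_t|\le e^{L|t|}$ with $L=\sup|\nabla X|$, their boundary areas are at most $e^{(n-1)L|t_j|}\mathrm{area}(\partial E_j)$. Hence $I_M(v)\le P(E)$. $\square$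

Continuity now reads as follows. For $w<v$ close together, we must turn a near-optimal set of volume $w$ into one of volume $v$, and conversely, at small perimeter cost. So we must *add* volume cheaply and *remove* volume cheaply.

## Adding volume inside a fixed compact set

Adding is easy, for this reason: a set of volume at most $b<\mathrm{vol}(M)$ cannot fill a fixed large ball, so there is always room in a place where the geometry is under control.

**Lemma 3 (adding volume).** Let $0<b<\mathrm{vol}(M)$. There are $\varepsilon_1>0$ and $C_1$, depending on $M$ and $b$, such that for each $E$ of finite perimeter with $|E|\le b$ and each $0<\delta\le\varepsilon_1$ there is $E'\supset E$ with $|E'|=|E|+\delta$ and $P(E')\le P(E)+C_1\delta^{1-1/n}$.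

*Proof.* **Step 1: fix the place.** Choose $q,R$ and $c>0$ with $|B(q,R)|\ge b+c$. Let $K=\overline B(q,R)$, which is compact by completeness, and $W=|B(q,R+1)|$. By compactness there is $r_0\in(0,1)$, below the injectivity radii at points of $K$, such that in normal coordinates at each $y\in K$ the metric lies between $\frac14$ and $4$ times the Euclidean one on the ball of radius $r_0$. So with suitable $c_K,C_K>0$,
$$|B(y,s)|\ge c_Ks^n,\qquad P(B(y,s))\le C_Ks^{n-1}\qquad(y\in K,\ 0<s\le r_0).$$

**Step 2: find a small ball with room.** Let $r\le r_0$ and let $y_1,\dots,y_m$ be a maximal $r$-separated set in $K$ (pairwise distances $\ge r$). The balls $B(y_j,r)$ cover $K$ by maximality. The balls $B(y_j,r/2)$ are disjoint and lie in $B(q,R+1)$, so $m\,c_K(r/2)^n\le W$, that is, $m\le 2^nW/(c_Kr^n)$. As $|K\setminus E|\ge c$, some $j$ has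
$$|B(y_j,r)\setminus E|\ge\frac cm\ge c_2r^n,\qquad c_2=\frac{c\,c_K}{2^nW}.$$

**Step 3: fill exactly the required amount.** Put $\varepsilon_1=c_2r_0^n$ and $r=(\delta/c_2)^{1/n}\le r_0$. The function $s\mapsto|B(y_j,s)\setminus E|$ is continuous on $[0,r]$, because geodesic spheres of these radii are null sets. It goes from $0$ to at least $\delta$. So there is $s\le r$ with $|B(y_j,s)\setminus E|=\delta$. Let $E'=E\cup B(y_j,s)$. Then $P(E')\le P(E)+P(B(y_j,s))\le P(E)+C_Kr^{n-1}$, and $C_Kr^{n-1}=C_1\delta^{1-1/n}$ with $C_1=C_Kc_2^{-(n-1)/n}$. $\square$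

Starting from $E=\emptyset$, iterating Lemma 3 finitely often with $b=v$ and applying Lemma 2, we see that $I_M(v)<\infty$ for all $v\in(0,\mathrm{vol}(M))$.

## Why one ball cannot remove the volume

The mirror image of Lemma 3 would be: find one ball in which $\Omega$ has a definite amount of volume, and cut out part of that ball. Both halves of the old argument fail. There is no fixed place, because $\Omega$ may avoid any given compact set. And there may be no ball of radius $1$, anywhere, with a definite amount of $\Omega$ in it.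

The annuli $\Omega_R$ of (2) show this concretely. Their area is $v$ for every $R$. Let $R>4$. A unit ball that meets $\Omega_R$ has its centre at some $r_1>R-1$ and lies in $\{r_1-1<r<r_1+1\}$, so its area is at most $2\pi\int_{r_1-1}^{r_1+1}\frac{ds}s\le\frac{4\pi}{R-2}$. To remove a fixed area $\varepsilon$ with unit balls one needs at least $\varepsilon(R-2)/4\pi$ of them, a number that is not bounded as $R\to\infty$. And these are exactly the sets to be treated, since they are near-optimal.

So we must use many balls, and control the *sum* of the costs. Lemma 1 cuts out a ball of radius between $\rho$ and $2\rho$ about $x_i$ at a cost of at most $\frac1\rho|\Omega\cap B(x_i,2\rho)|$, with a guaranteed gain of the part of $\Omega$ in $B(x_i,\rho)$. Here is the second obstacle: cost and gain are measured on different balls. If $\Omega$ meets $B(x_i,2\rho)$ but not $B(x_i,\rho)$, we pay and gain nothing. If we cut all balls of a cover, the only bound for the total cost is of order $|\Omega|/\rho$, while we need something of order $\varepsilon/\rho$.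

The way out is an averaging argument. If the cover has bounded multiplicity, then the balls where $|\Omega\cap B(x_i,2\rho)|$ is much larger than $|\Omega\cap B(x_i,\rho)|$ carry, all together, at most half of $\Omega$. On the remaining balls cost is at most a constant times gain, and these balls contain enough of $\Omega$ to work with. No lower bound on the volume of any ball enters.

## Good balls carry half of every set

**Lemma 4 (removing volume).** Let $\rho>0$, and let $(x_i)$ be a countable family such that the balls $B(x_i,\rho)$ cover $M$, each point lies in at most $N$ of the balls $B(x_i,2\rho)$, and $|B(x_i,2\rho)|\le\beta$ for all $i$. Let $\Omega$ have finite perimeter and finite volume $w$, and let $0<\varepsilon<w/2$. Then there is $\Omega'\subset\Omega$ with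
$$\varepsilon\le|\Omega|-|\Omega'|\le\varepsilon+\beta,\qquad P(\Omega')\le P(\Omega)+\frac{2N^2}{\rho}(\varepsilon+\beta).$$

*Proof.* Put $V_i(s)=|\Omega\cap B(x_i,s)|$.

**Step 1: discard the balls where cost exceeds gain.** Call $i$ *bad* if $V_i(2\rho)>2N\,V_i(\rho)$ and *good* otherwise. By the multiplicity bound $\sum_iV_i(2\rho)\le Nw$, so
$$\sum_{i\text{ bad}}V_i(\rho)\le\frac1{2N}\sum_iV_i(2\rho)\le\frac w2.$$
Since all the balls $B(x_i,\rho)$ cover $M$, the good ones cover a part of $\Omega$ of volume at least $w-\frac w2=\frac w2>\varepsilon$.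

**Step 2: cut out good balls one at a time.** Enumerate the good indices $i_1,i_2,\dots$ (a finite or infinite list) and set $\Omega_0=\Omega$. Given $\Omega_{l-1}$, of finite perimeter and volume, apply Lemma 1 to it with $f=d(x_{i_l},\cdot)$ and $(a,b)=(\rho,2\rho)$. We get $s_l\in(\rho,2\rho)$ such that $\Omega_l:=\Omega_{l-1}\cap\{f>s_l\}$ satisfies
$$P(\Omega_l)\le P(\Omega_{l-1})+\tfrac1\rho V_{i_l}(2\rho)\le P(\Omega_{l-1})+\tfrac{2N}\rho V_{i_l}(\rho).\tag{3}$$
The first inequality uses $\Omega_{l-1}\subset\Omega$, the second that $i_l$ is good.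

**Step 3: stop at the right moment.** Since $s_l>\rho$, the removed set $\Omega\setminus\Omega_l$ contains $\Omega\cap\bigcup_{h\le l}B(x_{i_h},\rho)$. By Step 1 the volume of the latter exceeds $\varepsilon$ for large $l$, or at the end of the list if it is finite. Let $m$ be the first $l$ with $|\Omega\setminus\Omega_l|\ge\varepsilon$, and $\Omega'=\Omega_m$. Before the last step less than $\varepsilon$ was removed, and the last step removed at most $|B(x_{i_m},2\rho)|\le\beta$. So $\varepsilon\le|\Omega\setminus\Omega'|\le\varepsilon+\beta$.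

**Step 4: add up the costs.** The balls $B(x_i,\rho)$ also have multiplicity at most $N$. Summing (3),
$$P(\Omega')-P(\Omega)\le\frac{2N}\rho\sum_{l\le m}V_{i_l}(\rho)\le\frac{2N^2}\rho\Big|\Omega\cap\bigcup_{l\le m}B(x_{i_l},\rho)\Big|\le\frac{2N^2}\rho|\Omega\setminus\Omega'|\le\frac{2N^2}{\rho}(\varepsilon+\beta).\qquad\square$$

The removed volume is not exactly $\varepsilon$: there is an overshoot of up to $\beta$. Lemma 3 will give the overshoot back, so we need $\beta$ small as well.

## Ricci curvature supplies the cover

Choose $\lambda\ge0$ with $(n-1)\lambda^2=\max(-k,0)$. Let $\omega_n$ be the volume of the Euclidean unit ball, and set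
$$S=\frac{\sinh(9\lambda/2)}{9\lambda/2}\ (=1\text{ if }\lambda=0),\qquad N=9^nS^{n-1},\qquad C_0=1+\omega_nN.$$
Let $V(r)=n\omega_n\int_0^r(\sinh(\lambda t)/\lambda)^{n-1}dt$ be the volume of $r$-balls in the space form of curvature $-\lambda^2$ (read $\sinh(\lambda t)/\lambda=t$ if $\lambda=0$). Since $\mathrm{Ric}_M\ge-(n-1)\lambda^2$, we have two textbook inequalities: Bishop's, $|B(x,r)|\le V(r)$, and Bishop–Gromov's, that $|B(x,r)|/V(r)$ is nonincreasing in $r$.

**Lemma 5.** If $\mathrm{Ric}_M\ge k$ and $0<\rho\le1$, there is a family $(x_i)$ as in Lemma 4 with $N=9^nS^{n-1}$ and $\beta=\omega_nN\rho^n$.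

*Proof.* **Step 1: compare $V$ with Euclidean volume.** The function $\sinh(x)/x$ is increasing and $\ge 1$, so $1\le\frac{\sinh\lambda t}{\lambda t}\le S$ for $0<t\le\frac92$. Hence $\omega_nr^n\le V(r)\le\omega_nS^{n-1}r^n$ for $r\le\frac92$.

**Step 2: choose the centres and bound the multiplicity.** Let $(x_i)$ be a maximal $\rho$-separated set in $M$. It is countable because $M$ is separable, and the balls $B(x_i,\rho)$ cover $M$ by maximality. Suppose $y\in B(x_i,2\rho)$ for all $i\in J$. The balls $B(x_i,\rho/2)$, $i\in J$, are disjoint, and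
$$B(x_i,\rho/2)\subset B(y,5\rho/2)\subset B(x_i,9\rho/2).$$
By Bishop–Gromov and Step 1 (note $9\rho/2\le 9/2$),
$$|B(x_i,\rho/2)|\ge\frac{V(\rho/2)}{V(9\rho/2)}|B(x_i,9\rho/2)|\ge\frac1{9^nS^{n-1}}|B(x_i,9\rho/2)|\ge\frac1N|B(y,5\rho/2)|.$$
Summing over $J$, $\frac{|J|}N|B(y,5\rho/2)|\le|B(y,5\rho/2)|$, so $|J|\le N$ (here $|J|$ is the number of elements).

**Step 3: bound the volumes from above.** By Bishop, $|B(x_i,2\rho)|\le V(2\rho)\le\omega_n2^nS^{n-1}\rho^n\le\omega_nN\rho^n$. $\square$

Only *ratios* of volumes and *upper* bounds of volumes occur here. This is why noncollapsing is not needed.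

## Removal and repair: proofs of Theorems A and B

How should $\rho$ be chosen? Removing $\varepsilon$ costs about $(\varepsilon+\beta)/\rho$ with $\beta\sim\rho^n$, that is, about $\varepsilon/\rho+\rho^{n-1}$. The two terms balance at $\rho=\varepsilon^{1/n}$, where both are $\varepsilon^{1-1/n}$. At this radius the overshoot is at most a constant times $\varepsilon$, and by Lemma 3 its repair has the same order of cost.

**Proof of Theorem A.** Let $[a,b]\subset(0,\mathrm{vol}(M))$, with $\varepsilon_1,C_1$ from Lemma 3 for this $b$. Let $w<v$ in $[a,b]$ be such that $\varepsilon:=v-w$ satisfies $\varepsilon<\min(1,a/2)$ and $C_0\varepsilon\le\varepsilon_1$.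

**Step 1: from $w$ up to $v$.** We show
$$I_M(v)\le I_M(w)+C_1\varepsilon^{1-1/n}.\tag{4}$$
Take $E$ with $|E|=w$ and $P(E)\le I_M(w)+\tau$, $\tau>0$. Since $C_0\ge1$ we have $\varepsilon\le\varepsilon_1$, so Lemma 3 with $\delta=\varepsilon$ gives a set of volume $v$ and perimeter at most $I_M(w)+\tau+C_1\varepsilon^{1-1/n}$. Apply Lemma 2 and let $\tau\to0$.

**Step 2: from $v$ down to $w$.** We show
$$I_M(w)\le I_M(v)+(2N^2C_0+C_1C_0)\,\varepsilon^{1-1/n}.\tag{5}$$
Take $\Omega$ with $|\Omega|=v$ and $P(\Omega)\le I_M(v)+\tau$. Use Lemma 5 with $\rho=\varepsilon^{1/n}\le1$, so $\beta=\omega_nN\varepsilon$ and $\varepsilon+\beta=C_0\varepsilon$. Since $\varepsilon<a/2\le v/2$, Lemma 4 applies and gives $\Omega'\subset\Omega$ with $|\Omega'|=v-\mu$, $\varepsilon\le\mu\le C_0\varepsilon$, and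
$$P(\Omega')\le P(\Omega)+\frac{2N^2}{\varepsilon^{1/n}}C_0\varepsilon=P(\Omega)+2N^2C_0\,\varepsilon^{1-1/n}.$$
If $\mu>\varepsilon$, add back $\delta=\mu-\varepsilon\le C_0\varepsilon\le\varepsilon_1$ by Lemma 3, which applies since $|\Omega'|\le b$. The cost is at most $C_1(C_0\varepsilon)^{1-1/n}\le C_1C_0\varepsilon^{1-1/n}$. The resulting set has volume $v-\mu+(\mu-\varepsilon)=w$. Apply Lemma 2 and let $\tau\to0$.

**Step 3: pass to the whole interval.** By (4) and (5) there are $L$ and $\eta>0$ such that $|I_M(v)-I_M(w)|\le L|v-w|^{1-1/n}$ whenever $v,w\in[a,b]$ and $|v-w|<\eta$. So $I_M$ is continuous, hence bounded on $[a,b]$, say by $B$. If $|v-w|\ge\eta$, then $|I_M(v)-I_M(w)|\le 2B\le 2B\eta^{-(1-1/n)}|v-w|^{1-1/n}$. Enlarging $L$, the estimate holds for all $v,w\in[a,b]$. $\blacksquare$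

**Proof of Theorem B.** Since $N_j\ge1$, the hypothesis gives $\beta_j\to0$ and $N_j^2\beta_j/\rho_j\to0$. Fix $[a,b]$ with $\varepsilon_1,C_1$ as in Lemma 3, and let $j$ be so large that $\beta_j\le\varepsilon_1$. Let $w<v$ in $[a,b]$ with $0<\varepsilon=v-w<\min(\beta_j,a/2)$.

**Step 1: up.** Step 1 above used no curvature and only $\varepsilon\le\varepsilon_1$, so (4) holds, and its error is at most $C_1\beta_j^{1-1/n}$.

**Step 2: down.** Let $|\Omega|=v$, $P(\Omega)\le I_M(v)+\tau$. Lemma 4 removes a volume $\mu\in[\varepsilon,\varepsilon+\beta_j]$ at cost at most $\frac{2N_j^2}{\rho_j}(\varepsilon+\beta_j)\le4N_j^2\beta_j/\rho_j$. Lemma 3 restores $\mu-\varepsilon\le\beta_j\le\varepsilon_1$ if this is positive. With Lemma 2 and $\tau\to0$,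
$$I_M(w)\le I_M(v)+4N_j^2\beta_j/\rho_j+C_1\beta_j^{1-1/n}.$$

Given any tolerance, choose $j$ so that both errors are below it. The estimates then hold for all $v,w\in[a,b]$ with $|v-w|<\min(\beta_j,a/2)$. So $I_M$ is uniformly continuous on $[a,b]$. $\blacksquare$

As a check, Lemma 5 with $\rho_j=1/j$ gives a fixed $N$ and $\beta_j=\omega_nNj^{-n}$. Then $N^2\beta_j(1+j)\to0$ because $n\ge2$, so Theorem B contains the continuity statement of Theorem A.

## Parallel sets of an isoperimetric region

We turn to Theorem C. Suppose from now on that $\mathrm{Ric}_M\ge k$ and that isoperimetric regions of every volume exist. Fix $v$, let $\Omega$ be an isoperimetric region of volume $v$, and $a=P(\Omega)=I_M(v)$. Then $a>0$, since $P(\Omega)=0$ would force $|\Omega|\in\{0,\mathrm{vol}(M)\}$. So $I_M>0$. The plan is to compare $I_M$ near $v$ with the perimeters of the inner and outer parallel sets of $\Omega$.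

**Regularity facts that we quote.** By Lemma 2, $\Omega$ minimizes perimeter among *all* sets of volume $v$. Regularity theory (Gonzalez–Massari–Tamanini, Indiana Univ. Math. J. 32 (1983); Morgan, Trans. AMS 355 (2003)) is local, and gives, after changing $\Omega$ by a null set:

* (R1) $\Omega$ is open, $\partial\Omega=\mathrm{spt}|D1_\Omega|$ is a null set, and $\partial\Omega=\mathrm{Reg}\cup\mathrm{Sing}$. Here $\mathrm{Reg}$ is a smooth hypersurface with $\Omega$ locally on one side, with constant mean curvature $H$ (sum of the principal curvatures) with respect to the outer normal $\nu$. Moreover $\mathcal H^{n-1}(\mathrm{Sing})=0$ and $\mathcal H^{n-1}(\mathrm{Reg})=a$.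
* (R2) If $p\in\partial\Omega$ lies on the boundary of a small geodesic ball $B$ with $B\subset\Omega$ or $B\cap\overline\Omega=\emptyset$, then $p\in\mathrm{Reg}$.

The reason for (R2) is this. A blow-up of $\Omega$ at $p$ is a perimeter-minimizing cone in $\mathbf R^n$ with $0$ in its boundary. The blow-up of $B$ is a half-space, so the cone or its complement is contained in a half-space. Such a cone is a half-space (Giusti, *Minimal Surfaces and Functions of Bounded Variation*, Thm. 15.5), and then $p$ is regular by the $\varepsilon$-regularity theorem.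

In the cusp, $\Omega=\{t>T\}$ has $\partial\Omega=\mathrm{Reg}=\{t=T\}$. Moving it by $\tau$ in the direction $\nu=-\partial_t$ multiplies its length by $e^\tau$, so $H=1$.

**Comparison functions.** Write $k=(n-1)\kappa$, and let $\mathrm{cs},\mathrm{sn}$ solve $y''+\kappa y=0$ with $\mathrm{cs}(0)=1$, $\mathrm{cs}'(0)=0$, $\mathrm{sn}(0)=0$, $\mathrm{sn}'(0)=1$. Put
$$J(t)=\Big(\mathrm{cs}(t)+\frac H{n-1}\mathrm{sn}(t)\Big)^{n-1},$$
and choose $t_0>0$ such that the base is positive on $(-t_0,t_0)$. Differentiating,
$$J(0)=1,\qquad J'(0)=H,\qquad J''(0)=(n-1)(n-2)\frac{H^2}{(n-1)^2}-(n-1)\kappa=\frac{n-2}{n-1}H^2-k.$$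

**Lemma 6.** After shrinking $t_0$ there is a Lipschitz function $V:(-t_0,t_0)\to(0,\mathrm{vol}(M))$ with $V(0)=v$ and
$$I_M(V(t))\le V'(t)\le a\,J(t)\qquad\text{for a.e. }t\in(-t_0,t_0).\tag{6}$$

*Proof.* **Step 1: outer level sets come from the regular part.** Let $d=d(\cdot,\overline\Omega)$, $0<t<t_0$ and $d(y)=t$. A nearest point $p\in\overline\Omega$ exists by completeness. It is not in the open set $\Omega$: otherwise points of the minimizing geodesic from $p$ to $y$ close to $p$ would be in $\Omega$ and nearer to $y$. So $p\in\partial\Omega$. We have $B(y,t)\cap\overline\Omega=\emptyset$. If $\gamma$ is the minimizing unit-speed geodesic from $p$ to $y$, the small ball $B(\gamma(\sigma),\sigma)$ lies in $B(y,t)$ by the triangle inequality and has $p$ on its boundary. By (R2), $p\in\mathrm{Reg}$. By the first variation formula $\gamma$ is normal to $\mathrm{Reg}$ at $p$. It starts in direction $\nu$, because direction $-\nu$ enters $\Omega$. So $y=F_t(p):=\exp_p(t\nu(p))$, and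
$$\{d=t\}\subset F_t(R_t),\qquad R_t=\{p\in\mathrm{Reg}:d(F_t(p))=t\}.$$
The set $R_t$ is closed in $\mathrm{Reg}$, since $d\circ F_t$ is continuous.

**Step 2: bound the Jacobian of $F_t$ on $R_t$.** Let $p\in R_t$ and $\gamma(s)=F_s(p)$. Then $d(\gamma(s))=s$ for $0\le s\le t$ by the triangle inequality, so $\gamma$ minimizes the distance to $\mathrm{Reg}\subset\overline\Omega$ up to time $t$. Hence there is no focal point of $\mathrm{Reg}$ along $\gamma$ on $[0,t)$, and there the Jacobian $j(s)$ of $F_s$ at $p$ is positive. Let $A_s$ be the shape operator at $\gamma(s)$ of the local parallel hypersurface, and $\theta=\mathrm{tr}A_s=j'/j$. The Riccati equation $A'+A^2+R(\cdot,\gamma')\gamma'=0$ has the trace $\theta'=-|A|^2-\mathrm{Ric}(\gamma',\gamma')$, and $|A|^2\ge\theta^2/(n-1)$, so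
$$\theta'\le-\frac{\theta^2}{n-1}-k,\qquad\theta(0)=H.$$
Put $f=j^{1/(n-1)}$. Then $f'=\frac{\theta}{n-1}f$ and $f''=f\big(\frac{\theta^2}{(n-1)^2}+\frac{\theta'}{n-1}\big)\le-\kappa f$, with $f(0)=1$ and $f'(0)=\frac H{n-1}$. Let $g=\mathrm{cs}+\frac H{n-1}\mathrm{sn}>0$, which solves $g''+\kappa g=0$ with the same initial data. Then $(f'g-fg')'=g(f''+\kappa f)\le0$ and $f'g-fg'$ vanishes at $0$. So $(f/g)'\le0$ and $f\le g$ on $[0,t)$. By continuity $0\le j(t)\le J(t)$.

**Step 3: area of the outer level sets.** By the area formula and Steps 1 and 2,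
$$A(t):=\mathcal H^{n-1}(\{d=t\})\le\int_{R_t}j(t)\,d\mathcal H^{n-1}\le a\,J(t)\qquad(0<t<t_0).$$

**Step 4: volume and perimeter of the outer parallel sets.** Let $\Omega_t=\{d\le t\}$ and $V(t)=|\Omega_t|$ for $0\le t<t_0$. Then $V(0)=|\overline\Omega|=v$, as $\partial\Omega$ is null. At a point where $d>0$ is differentiable, $|\nabla d|=1$, because $d$ is $1$-Lipschitz and decreases at unit rate towards a nearest point. So coarea gives $V(t)=v+\int_0^tA(\tau)\,d\tau<\infty$, and level sets $\{d=t\}$ are null. For $0<s<s'<t_0$ apply the BV coarea formula to $s'-\min(\max(d,s),s')$. This function vanishes off $\{d<s'\}$, so it is integrable, and its total variation is $|\{s<d<s'\}|=V(s')-V(s)$. Its superlevel sets at levels in $(0,s'-s)$ are the sets $\{d<\tau\}$ with $\tau\in(s,s')$, which agree with $\Omega_\tau$ up to null sets. Hence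
$$\int_s^{s'}P(\Omega_\tau)\,d\tau=V(s')-V(s)=\int_s^{s'}A(\tau)\,d\tau$$
for all such $s<s'$, so $P(\Omega_t)=A(t)=V'(t)$ for a.e. $t\in(0,t_0)$.

**Step 5: inner parallel sets.** For $-t_0<t<0$ let $d^*=d(\cdot,M\setminus\Omega)$, $\Omega_t=\{d^*>|t|\}$, $V(t)=|\Omega_t|$ and $A(t)=\mathcal H^{n-1}(\{d^*=|t|\})$. We repeat Steps 1–4. If $d^*(y)=|t|$, a nearest point $p$ of the closed set $M\setminus\Omega$ lies in $\partial\Omega$, and $B(y,|t|)\subset\Omega$. So a small ball inside $\Omega$ touches $\partial\Omega$ at $p$, and $p\in\mathrm{Reg}$ by (R2). The geodesic now starts in direction $-\nu$, with respect to which the mean curvature is $-H$. The comparison function is $\mathrm{cs}(s)-\frac H{n-1}\mathrm{sn}(s)=\mathrm{cs}(-s)+\frac H{n-1}\mathrm{sn}(-s)$, positive for $s<t_0$, so the Jacobian at $s=|t|$ is at most $J(-|t|)=J(t)$. Thus $A(t)\le aJ(t)$. As $|\{d^*>0\}|=|\Omega|=v$, coarea gives $V(t)=v-\int_t^0A$. The BV coarea formula for $\min(\max(d^*,s),s')-s$, which vanishes off $\Omega$, gives $P(\Omega_t)=A(t)=V'(t)$ for a.e. $t\in(-t_0,0)$.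

**Step 6: conclusion.** $V$ is continuous at $0$ with $V(0)=v$, so after shrinking $t_0$ it takes values in $(0,\mathrm{vol}(M))$ and $J$ is bounded. Since $0\le V'=A\le aJ$ a.e. and $V$ is the integral of $A$, it is Lipschitz. For a.e. $t$ the set $\Omega_t$ has volume $V(t)$ and perimeter $V'(t)$, so $I_M(V(t))\le V'(t)$ by Lemma 2. $\square$

The two-sided bound (6) is the point: $V'$ is squeezed between $I_M\circ V$ and an explicit function.

## The differential inequality

**Proof of (1).** Let $\varphi$ be $C^2$ near $v$, $\varphi\le I_M$ near $v$ and $\varphi(v)=I_M(v)=a$. By (6), for a.e. small $t$,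
$$\varphi(V(t))\le V'(t)\le aJ(t).\tag{7}$$
The outer inequality $\varphi(V(t))\le aJ(t)$ holds for all small $t$ by continuity.

**Step 1: first-order expansion of $V$.** Since $V(t)=v+O(t)$, both bounds in (7) are $a+O(t)$. Integrating, $V(t)=v+at+O(t^2)$.

**Step 2: identify $\varphi'(v)$.** Inserting Step 1 in the outer inequality,
$$a+\varphi'(v)\,at+O(t^2)=\varphi(V(t))\le aJ(t)=a+aHt+O(t^2).$$
Divide by $t$ and let $t\downarrow0$, then $t\uparrow0$: we get $\varphi'(v)\le H$ and $\varphi'(v)\ge H$. So $\varphi'(v)=H$.

**Step 3: second-order expansion of $V$.** Now both bounds in (7) equal $a+aHt+O(t^2)$. Integrating, $V(t)=v+at+\frac{aH}2t^2+O(|t|^3)$.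

**Step 4: compare the quadratic terms.** Inserting Step 3 in the outer inequality,
$$a+H\Big(at+\frac{aH}2t^2\Big)+\frac12\varphi''(v)a^2t^2+o(t^2)\le a+aHt+\frac a2J''(0)t^2+o(t^2).$$
Cancel, divide by $\frac a2t^2$ and let $t\to0$: $H^2+a\varphi''(v)\le J''(0)=\frac{n-2}{n-1}H^2-k$. With $a=\varphi(v)$ and $H=\varphi'(v)$ this is
$$\varphi(v)\varphi''(v)\le-k-\frac{\varphi'(v)^2}{n-1}.\qquad\blacksquare$$

**The equivalent form for $\psi$.** Let $p=\frac n{n-1}$, so $p-1=\frac1{n-1}$ and $\psi=I_M^p$. For positive $C^2$ functions,
$$(\varphi^p)''=p\,\varphi^{p-2}\Big(\varphi\varphi''+\frac{(\varphi')^2}{n-1}\Big).\tag{8}$$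
Suppose $\phi$ is $C^2$ and touches $\psi$ from below at $v$. Then $\phi>0$ near $v$, and $\varphi=\phi^{1/p}$ touches $I_M$ from below at $v$. By (1) and (8), $\phi''(v)\le-kp\,\varphi(v)^{p-2}=-kp\,\psi(v)^{(p-2)/p}$, and $\frac{p-2}p=1-\frac{2(n-1)}n=\frac{2-n}n$. Conversely, if $\varphi$ touches $I_M$ from below at $v$, then $\varphi>0$ near $v$, $\varphi^p$ touches $\psi$ from below, and (8) turns the inequality for $\psi$ into (1).

## Semiconcavity, and where continuity enters

A viscosity inequality alone says little about a discontinuous function. Let $g=1$ for $x\le0$ and $g=0$ for $x>0$. No $C^2$ function touches $g$ from below at $0$: it would have value $1$ there and be $\le0$ just to the right. Away from $0$ the function is locally constant. So $g''\le0$ in the viscosity sense, and $g$ is not concave. A jump of this kind, downwards just to the right of a point, is what the removal estimate (5) forbids for $I_M$. So Theorem A must come first.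

**Step 1: reduce to $g''\le0$.** Let $[\alpha,\beta]\subset(0,\mathrm{vol}(M))$. By Theorem A, $\psi$ is continuous on $[\alpha,\beta]$. It is positive, so it is bounded above and bounded below by a positive constant there. By the previous section there is a constant $C$ with $\phi''(z)\le C$ whenever $\phi$ is $C^2$ and touches $\psi$ from below at an interior point $z$, and $C=0$ works if $k\ge0$. Put $g(y)=\psi(y)-\frac C2y^2$. If $\eta$ touches $g$ from below at $z$, then $\eta+\frac C2y^2$ touches $\psi$ from below at $z$, so $\eta''(z)\le0$.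

**Step 2: $g$ is concave.** Otherwise there are $x_1<x<x_2$ in $[\alpha,\beta]$ and an affine $l$ with $l=g$ at $x_1,x_2$ and $g(x)<l(x)$. For small $\theta>0$ the continuous function
$$y\mapsto g(y)-\big[l(y)+\theta(y-x_1)(y-x_2)\big]$$
vanishes at $x_1,x_2$ and is negative at $x$. So its minimum over $[x_1,x_2]$, say $-\mu<0$, is attained at an interior point $z$. Then $l+\theta(y-x_1)(y-x_2)-\mu$ touches $g$ from below at $z$ and has second derivative $2\theta>0$, contradicting Step 1.

**Step 3: consequences.** So $\psi$ is locally semiconcave, and concave if $k\ge0$. A concave function is locally Lipschitz in the interior of its interval, has one-sided derivatives everywhere, and is twice differentiable a.e. (Aleksandrov). Adding $\frac C2y^2$ and then taking the power $1/p$, which is smooth on $(0,\infty)$, preserves these properties. So they hold for $I_M=\psi^{1/p}$.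

## Mean curvature and space forms

**The mean curvature lies between the one-sided derivatives.** Let $\Omega$ be an isoperimetric region of volume $v$ with mean curvature $H$, and $V$ as in Lemma 6. Since $I_M$ is now known to be locally Lipschitz, $I_M(V(t))\ge a-O(|t|)$. So (6) gives $V'(t)=a+O(|t|)$ a.e., and $V(t)=v+at+O(t^2)$. In particular $V(t)-v$ has the sign of $t$ for small $t\ne0$. Also by (6), for a.e. $t$,
$$I_M(V(t))-I_M(v)\le aJ(t)-a=aHt+O(t^2).$$
Divide by $V(t)-v=at+O(t^2)$. As $t\downarrow0$ we get $(I_M)'_+(v)\le H$. As $t\uparrow0$ the divisor is negative, the inequality reverses, and $(I_M)'_-(v)\ge H$.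

**Equality in the space forms.** Let $M$ be the simply connected space form with $\mathrm{Ric}=k\,g$, of curvature $\kappa$. It is a classical fact that geodesic balls are isoperimetric there. A ball of radius $r$ has boundary area $n\omega_n\,\mathrm{sn}(r)^{n-1}$, which is also the derivative of its volume in $r$. So along balls, with $I=I_M$ as a function of the volume,
$$I=n\omega_n\,\mathrm{sn}^{n-1},\qquad I'=\frac{dI/dr}{I}=(n-1)\frac{\mathrm{sn}'}{\mathrm{sn}}=H,\qquad I''=\frac{dH/dr}{I}.$$
Since $\mathrm{sn}''=-\kappa\,\mathrm{sn}$,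
$$I\,I''=\frac{dH}{dr}=(n-1)\frac{\mathrm{sn}''\,\mathrm{sn}-(\mathrm{sn}')^2}{\mathrm{sn}^2}=-(n-1)\kappa-(n-1)\Big(\frac{\mathrm{sn}'}{\mathrm{sn}}\Big)^2=-k-\frac{(I')^2}{n-1}.$$
This is equality in (1) at every volume, and it completes the proof of Theorem C. $\blacksquare$
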